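\title{Planting is asymptotically optimal in the upper tail variational problem for hypergraphs}

\begin{abstract}
Let $H$ be an $r$-uniform hypergraph with maximum degree $\Delta\ge2$. The variational problem attached to the upper tail of the $H$-density in the random hypergraph $G^{(r)}_{n,p}$ asks for the least relative entropy of an edge weighting whose $H$-density is at least $(1+\delta)p^{|E(H)|}$. We prove that for $n^{-1/\Delta}\ll p\ll1$ the minimum changes only by a factor $1+o(1)$ when the weights are restricted to $\{p,1\}$, that is, when one may only plant a subhypergraph. This confirms a conjecture posed in a paper of Liu and Zhao, with an explicit rate. The proof discards the small weights of an optimal weighting, rounds the remaining ones at random, and repairs the small loss in density by planting a small hub. We also extend the range of $p$, for instance to $n^{-r/\Delta}\ll p\ll1$ when $H$ is regular, and we show that the statement fails for $\Delta=1$, for $p$ bounded away from $0$, and, for some $H$, when $p=n^{-c}$ with $c$ slightly above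 $1/\Delta$.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Two variational problems}

Fix $r\ge2$. An \emph{$r$-graph} is a finite set of vertices together with a set of $r$-element subsets, the edges; the degree of a vertex is the number of edges that contain it. Throughout, $H$ is a fixed $r$-graph with $h=|V(H)|$ vertices, $m=|E(H)|\ge1$ edges and maximum degree $\Delta$, and $\delta>0$ is a fixed number.

A \emph{weighting} of $[n]=\{1,\dots,n\}$ is a function $G$ that assigns a weight $G(e)\in[0,1]$ to every $r$-element subset $e$ of $[n]$; we call these subsets \emph{$r$-sets}. The weight of a map $\tau\colon V(H)\to[n]$ and the \emph{$H$-density} of $G$ are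
\[
\operatorname{wt}_G(\tau)=\prod_{f\in E(H)}G(\tau(f)),\qquad t(G)=t(H,G)=n^{-h}\sum_{\tau\colon V(H)\to[n]}\operatorname{wt}_G(\tau),
\]
where $G(\tau(f))=0$ if $\tau(f)$ has fewer than $r$ elements. Thus $t(G)=\mathbb E_\tau\operatorname{wt}_G(\tau)$ for a uniformly random map $\tau$. For $0<p<1$ put
\[
I_p(x)=x\log\frac xp+(1-x)\log\frac{1-x}{1-p}\quad(0\le x\le1),\qquad I_p(G)=\sum_eI_p(G(e)),
\]
with natural logarithms and $0\log0=0$. We call $I_p(G)$ the \emph{cost} of $G$, and we call $G$ \emph{feasible} if $t(G)\ge(1+\delta)p^m$. The \emph{entropic variational problem} asks for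
\[
\phi=\phi(H,n,p,\delta)=\inf\{I_p(G): G\text{ a feasible weighting of }[n]\}.
\]
The \emph{combinatorial variational problem} allows only the weights $p$ and $1$. For a set $P$ of $r$-sets let $G_P$ be the \emph{planted} weighting, equal to $1$ on $P$ and to $p$ elsewhere. Since $I_p(p)=0$ and $I_p(1)=\log(1/p)$, with the abbreviation
\[
L=\log(1/p)
\]
its cost is $|P|L$, and the value of the combinatorial problem is
\[
\psi=\psi(H,n,p,\delta)=L\cdot\inf\{|P|: G_P\text{ feasible}\}.
\]
The infimum of the empty set is $\infty$. Every planted weighting is a weighting, so $\phi\le\psi$.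

These definitions come from the upper tail problem for the random $r$-graph $G^{(r)}_{n,p}$, in which every $r$-set is an edge independently with probability $p$: how unlikely is it that the density of $H$ exceeds its typical value $p^m$ by a factor $1+\delta$? A weighting $G$ describes a competing random $r$-graph, in which $e$ is an edge independently with probability $G(e)$. An injective map $\tau$ sends all edges of $H$ to edges of this random $r$-graph with probability $\operatorname{wt}_G(\tau)$, so, apart from the non-injective maps, $t(G)$ is its expected $H$-density. The number $I_p(x)$ is the relative entropy of a Bernoulli$(x)$ variable with respect to a Bernoulli$(p)$ variable, and $I_p(G)$ is the relative entropy of the competing model with respect to $G^{(r)}_{n,p}$. So $\phi$ is the least entropy with which independent edges can raise the density of $H$ by the factor $1+\delta$. The planted weighting $G_P$ describes $G^{(r)}_{n,p}$ conditioned on containing $P$, an event of probability exactly $p^{|P|}=e^{-I_p(G_P)}$. The question is whether these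 very concrete events are as cheap as anything that fractional weights can do.

\subsection{What to expect}

The function $I_p$ satisfies $I_p(p)=I_p'(p)=0$ and $I_p''(x)=1/(x(1-x))>0$, so it is nonnegative and vanishes only at $p$. To the right of $p$ it is governed by its first term:
\begin{equation}\label{eq:ent}
x\log\frac xp-(x-p)\le I_p(x)\le x\log\frac xp\qquad(p\le x\le1).
\end{equation}
Indeed, the second term of $I_p(x)$ is at most $0$ because $1-x\le1-p$, and for $x<1$ the inequality $\log y\ge1-1/y$ with $y=\frac{1-x}{1-p}$ bounds it below by $(1-x)-(1-p)$; at $x=1$ it vanishes.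

Let $p\to0$ and compare two ways of raising the density. One can raise all weights to $(1+\sigma)p$, where $\sigma$ is a constant with $(1+\sigma)^m>1+\delta$. By \eqref{eq:ent} each $r$-set then costs a constant multiple of $p$, and the total is of order $n^rp$. Or one can plant a \emph{hub}: all $r$-sets that meet a set $S$ of about $\kappa np^\Delta$ vertices. A vertex of $H$ of degree $\Delta$ lands in $S$ with probability about $\kappa p^\Delta$, and when it does, its $\Delta$ edges have weight $1$ instead of $p$. The density rises by about $\kappa p^\Delta\cdot p^{m-\Delta}=\kappa p^m$, at a cost of order $n^rp^\Delta L$. If $\Delta\ge2$ then $p^\Delta L\ll p$, and the planted solution is far cheaper than the uniform one; if $\Delta=1$ the comparison is reversed. The hub makes sense only if $np^\Delta$ is at least of order $1$. So one expects planting to be competitive when $\Delta\ge2$, $p\to0$ and $np^\Delta\to\infty$.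

Two facts are known. If $\Delta\ge2$ and $n^{-1/\Delta}\ll p\ll1$, then $\phi\asymp n^rp^\Delta\log(1/p)$. And for graphs ($r=2$), in the regime $p\to0$, the entropic problem has asymptotically optimal solutions with weights in $\{p,1\}$, obtained for example by planting a clique or a hub. The conjecture posed in \cite{LZ} is that hypergraphs behave in the same way: \emph{for $r\ge3$, every $r$-graph $H$ with $\Delta\ge2$, every $\delta>0$ and every $p=p(n)$ with $n^{-1/\Delta}\ll p\ll1$,}
\begin{equation}\label{eq:conj}
\psi(H,n,p,\delta)=(1+o(1))\,\phi(H,n,p,\delta)\qquad(n\to\infty).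
\end{equation}

\subsection{Results}

We prove the conjecture with a rate. The argument compares $\psi$ with $\phi$ without computing either of them, and it is self-contained: the order of magnitude of $\phi$ is derived along the way.

\begin{theorem}\label{thm:main}
Let $r\ge2$, let $H$ be an $r$-graph with maximum degree $\Delta\ge2$, and let $\delta>0$. There are $p_0>0$ and $C'$, depending only on $H$ and $\delta$, such that whenever $p\le p_0$ and $np^\Delta\ge1$,
\[
\phi\le\psi\le\Bigl(1+C'\Bigl[\frac{\log\log(1/p)}{\log(1/p)}+\frac1{np^\Delta}\Bigr]\Bigr)\phi .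
\]
In particular \eqref{eq:conj} holds if $n^{-1/\Delta}\ll p\ll1$.
\end{theorem}

The lower bound on $p$ is needed mainly to have a hub. For many $H$ another planted structure of cost $O(n^rp^\Delta L)$ survives at smaller $p$. The following definition describes such structures: the vertex $v$ of $H$ is to be placed in a set of about $np^{\alpha_v}$ vertices, and the images of the edges in $F$ are to be planted (Lemma~\ref{lem:template}).

\begin{definition}\label{def:template}
A \emph{template} is a pair $(F,\alpha)$ with $\emptyset\ne F\subseteq E(H)$ and $\alpha\colon V(H)\to[0,\infty)$ such that $\sum_{v\in f}\alpha_v=\Delta$ for every $f\in F$, and $\alpha_v>0$ only if $v$ lies in exactly $\Delta$ edges of $F$. We write $\alpha^*=\max_v\alpha_v$.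
\end{definition}

\begin{theorem}\label{thm:template}
Let $r\ge2$, $\Delta\ge2$ and $\delta>0$. If $p\to0$ and $np^{\alpha^*}\to\infty$ for some template $(F,\alpha)$, then $\phi\asymp n^rp^\Delta\log(1/p)$ and $\psi=(1+o(1))\phi$.
\end{theorem}

The hub corresponds to the star: $F$ is the set of edges at a vertex $v_0$ of degree $\Delta$, with $\alpha_{v_0}=\Delta$ and $\alpha_v=0$ otherwise, so $\alpha^*=\Delta$. If some $\Delta$ edges of $H$ have $j$ vertices in common, take these edges as $F$ and $\alpha_v=\Delta/j$ on the common vertices; the range becomes $n^{-j/\Delta}\ll p\ll1$. If $H$ is $\Delta$-regular, or has a $\Delta$-regular component, take the edges of that component as $F$ and $\alpha_v=\Delta/r$ on its vertices; the range becomes $n^{-r/\Delta}\ll p\ll1$.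

The hypotheses of the conjecture cannot be removed.

\begin{theorem}\label{thm:sharp}
Let $r\ge2$ and $\delta>0$.
\begin{enumerate}
\item[(a)] If $\Delta=1$ and $p\to0$, then $\psi/\phi\to\infty$.
\item[(b)] If $m\ge1$, $p\ge p_*$ and $(1+\delta)p^m\le1-\theta$ for fixed $p_*>0$ and $\theta>0$, then $\liminf\psi/\phi>1$.
\item[(c)] Let $\Delta\ge2$, let $H$ consist of $\Delta$ edges that pairwise share exactly one common vertex $v_0$, and let $p=n^{-c}$ with $1/\Delta<c<1+1/\Delta$. Then $\liminf\psi/\phi\ge c\Delta>1$.
\end{enumerate}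
\end{theorem}

So the condition $p\to0$ cannot be dropped, and the exponent in $p\gg n^{-1/\Delta}$ cannot be improved for general $H$. For the hypergraph in (c) the vertex $v_0$ is the only one of degree $\Delta$, so the star is its only template, and Theorem~\ref{thm:template} gives no more than $np^\Delta\to\infty$.

\subsection{Conventions}

Limits and the symbols $o(\cdot)$, $O(\cdot)$ refer to $n\to\infty$ with $H$ and $\delta$ fixed and $p=p(n)$; $A\ll B$ means $A/B\to0$, and $A\asymp B$ means that $A/B$ stays between two positive constants. We write $(n)_k=n(n-1)\cdots(n-k+1)$. Two given vertices of $H$ have the same image under a uniformly random $\tau$ with probability $1/n$, so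
\begin{equation}\label{eq:inj}
(n)_h\ge n^h\bigl(1-h^2/n\bigr).
\end{equation}
The set of feasible weightings is compact and $I_p$ is continuous, so $\phi$ is attained when it is finite. Raising a weight $G(e)<p$ to $p$ lowers the cost and does not lower the density; hence every minimizer has the form $G=p+u$ with $0\le u\le1-p$. Finally $\phi>0$, because the only weighting of cost $0$ is the constant $p$, whose density is at most $p^m$.

\section{The path with two edges}\label{sec:example}

The mechanism of the proof, and the reason for the threshold $n^{-1/\Delta}$, can be seen on one family of weightings for the smallest example. Let $r=2$ and let $H$ be the path with two edges, so $\Delta=m=2$. Given the image $v$ of the middle vertex, the two ends are independent, so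
\[
t(G)=\frac1n\sum_{v}D_v^2,\qquad D_v=\frac1n\sum_{v'\ne v}G(\{v,v'\}).
\]
Let $p\to0$ and fix $\delta'>\delta$. Take an integer $s$ with $\delta'np^2\le s$ and $s=o(n)$, and put $x=p\sqrt{\delta'n/s}$, so that $p\ll x\le1$. Consider the \emph{fractional hub} $G$ that has weight $x$ on the pairs meeting $[s]$ and weight $p$ on the others.

\emph{Density.} For $v\le s$ we have $D_v=(1-\frac1n)x$, and these vertices contribute $\frac sn x^2(1-\frac1n)^2=(\delta'+o(1))p^2$. For $v>s$ we have $D_v=\frac1n(sx+(n-1-s)p)=(1+o(1))p$, because $sx/n=p\sqrt{\delta's/n}=o(p)$. So $t(G)=(1+\delta'+o(1))p^2$, and $G$ is feasible for large $n$, whichever $s$ was chosen.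

\emph{Cost.} There are $(1+o(1))sn$ pairs that meet $[s]$. Since $\log(x/p)\to\infty$, \eqref{eq:ent} gives $I_p(x)=(1+o(1))x\log(x/p)$. With $s=\delta'np^2/x^2$,
\begin{equation}\label{eq:excost}
I_p(G)=(1+o(1))\,sn\,x\log\frac xp=(\delta'+o(1))\,n^2p^2L\cdot\frac{\log(x/p)}{xL}.
\end{equation}

\emph{Rounding.} Replace each weight $x$, independently, by $1$ with probability $\frac{x-p}{1-p}$ and by $p$ otherwise. The result $X$ is a random planted weighting with $\mathbb EX=G$. Each $D_v$ is linear in the weights, so $\mathbb E[D_v(X)^2]\ge D_v(G)^2$ and $\mathbb E\,t(X)\ge t(G)$: in expectation no density is lost. The expected cost is $(1+o(1))sn\,xL$, so by \eqref{eq:excost} rounding multiplies the cost by about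
\begin{equation}\label{eq:exratio}
\frac{L}{\log(x/p)}=\Bigl(1-\frac{\log(1/x)}{L}\Bigr)^{-1}.
\end{equation}

Now fix a small $\varepsilon>0$ and compare \eqref{eq:excost} with \eqref{eq:exratio}. If $x\ge\varepsilon$, the factor \eqref{eq:exratio} tends to $1$: the cost $x\log(x/p)$ is asymptotically $xL$, which is linear in $x$, and rounding is free. If $x<\varepsilon$, rounding may be expensive, but the weighting was wasteful to begin with: the last factor in \eqref{eq:excost} is at least $1/(2\varepsilon)$ for $\sqrt p\le x<\varepsilon$, and at least $1/(\sqrt pL)\to\infty$ for $ep\le x\le\sqrt p$. This should be compared with $s=\lceil\delta'np^2\rceil$, which gives $x\to1$ and cost $(\delta'+o(1))n^2p^2L$ when $np^2\to\infty$. So in that range a weight is either large enough to be rounded at no loss, or too small to be worth its price.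

The dichotomy breaks when $np^2\to0$. Then even $s=1$ gives only $x=p\sqrt{\delta'n}\to0$, and no member of the family has large weights. For $p=n^{-c}$ and $s=1$ the factor \eqref{eq:exratio} tends to $c\log n/(\frac12\log n)=2c$, the constant in Theorem~\ref{thm:sharp}(c).

For a general $H$ we know nothing about the shape of a minimizer $G=p+u$, which may use weights on all scales. We apply the dichotomy to each $r$-set separately, and a H\"older inequality replaces the explicit formula for $t$. The steps are these.
\begin{enumerate}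
\item \emph{Budget.} The value $\phi$ lies between two constant multiples of $n^rp^\Delta L$ (Sections~\ref{sec:holder} and~\ref{sec:plant}).
\item \emph{Truncation.} Within this budget, the values $u(e)<\varepsilon$ contribute only $O(\varepsilon^{1/\Delta}p^m)$ to the density, and we delete them (Section~\ref{sec:round}).
\item \emph{Rounding.} The remaining weights are rounded at random, and some outcome has both nearly the same cost and nearly the same density (Section~\ref{sec:round}).
\item \emph{Repair.} The outcome may miss feasibility by a small multiple of $p^m$. A small hub restores it at a small multiple of the budget (Sections~\ref{sec:plant} and~\ref{sec:proofs}).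
\end{enumerate}

\section{Entropy controls density}\label{sec:holder}

From here to the end of Section~\ref{sec:proofs} we assume $\Delta\ge2$. We bound densities by a norm, and the norm by the cost.

Regard a function $b\ge0$ on $r$-sets as a symmetric function on $[n]^r$ that vanishes on tuples with a repeated entry, and let
\[
\|b\|=\Bigl(n^{-r}\sum_{\mathbf x\in[n]^r}b(\mathbf x)^\Delta\Bigr)^{1/\Delta}=\Bigl(r!\,n^{-r}\sum_eb(e)^\Delta\Bigr)^{1/\Delta}.
\]
This is the $L^\Delta$ norm for the uniform probability measure on $[n]^r$. It is monotone, it satisfies the triangle inequality, and the constant weighting $p$ has norm at most $p$. The exponent $\Delta$ is the right one because each vertex of $H$ is shared by at most $\Delta$ factors of $\operatorname{wt}_G(\tau)$. This is the content of the generalized H\"older inequality (Finner's inequality).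

\begin{lemma}\label{lem:holder}
Let $b_f\ge0$ $(f\in E(H))$ be functions on $r$-sets. Then
\[
\mathbb E_\tau\prod_{f\in E(H)}b_f(\tau(f))\le\prod_{f\in E(H)}\|b_f\|.
\]
In particular $t(p+u)\le(p+\|u\|)^m$ for every weighting $p+u$ with $u\ge0$.
\end{lemma}

\begin{proof}
We prove a statement that allows induction. Let $V$ be a finite set, let $(A_j)_{j\in J}$ be a finite family of subsets of $V$ such that each element of $V$ lies in at most $\Delta$ of them, let $g_j\colon[n]^{A_j}\to[0,\infty)$, and let $\tau$ be uniform in $[n]^V$. We claim that $\mathbb E\prod_jg_j(\tau|_{A_j})\le\prod_j(\mathbb E\,g_j^\Delta)^{1/\Delta}$. If $V=\emptyset$ the $g_j$ are constants and equality holds. Otherwise choose $v\in V$, let $J_v=\{j:v\in A_j\}$, fix $\tau$ on $V\setminus\{v\}$ and average over $\tau(v)$. H\"older's inequality for $\Delta$ functions, all with exponent $\Delta$, applied to the $g_j$ with $j\in J_v$ and to $\Delta-|J_v|$ copies of the constant $1$, bounds the average of $\prod_{j\in J_v}g_j$ by $\prod_{j\in J_v}\tilde g_j$, where $\tilde g_j=(\mathbb E_{\tau(v)}g_j^\Delta)^{1/\Delta}$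 is a function on $[n]^{A_j\setminus\{v\}}$. Put $\tilde g_j=g_j$ for $j\notin J_v$. Then $\mathbb E\,\tilde g_j^\Delta=\mathbb E\,g_j^\Delta$ for all $j$, and the induction hypothesis for $V\setminus\{v\}$, the sets $A_j\setminus\{v\}$ and the functions $\tilde g_j$ gives the claim. The last assertion follows from $t(p+u)\le\|p+u\|^m$ and the triangle inequality.
\end{proof}

The next lemma is the dichotomy of Section~\ref{sec:example} for a single weight. Part (a) says that an increment $u\le\varepsilon$ pays at least $1/(4\varepsilon)$ times $u^2L$, and part (b) says that an increment $u\ge\varepsilon$ pays nearly $uL$, which is what its rounding will cost.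

\begin{lemma}\label{lem:entropy}
Let $0\le u\le1-p$.
\begin{enumerate}
\item[(a)] If $L\ge4$, $\sqrt p\,L\le\varepsilon\le1$ and $u\le\varepsilon$, then $u^2L\le4\varepsilon\,I_p(p+u)$.
\item[(b)] If $u\ge\varepsilon>0$, then $I_p(p+u)\ge u\,(L-\log(1/\varepsilon)-1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $g(y)=(1+y)\log(1+y)-y$. With $y=u/p$, the lower bound in \eqref{eq:ent} reads $I_p(p+u)\ge p\,g(y)$. We use two bounds for $g$. Since $g(0)=g'(0)=0$ and $g''(s)=1/(1+s)$, Taylor's formula gives
\begin{equation}\label{eq:g}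
g(y)=\int_0^y\frac{y-s}{1+s}\,ds\ge\frac{y^2}{2(1+y)}\qquad(y\ge0).
\end{equation}
Since $(1+y)\log(1+y)\ge y\log y$, also $g(y)\ge y(\log y-1)$ for $y>0$, that is,
\begin{equation}\label{eq:lin}
I_p(p+u)\ge u\bigl(\log(u/p)-1\bigr)\qquad(u>0).
\end{equation}
Part (b) follows from \eqref{eq:lin}, because $\log(u/p)\ge L-\log(1/\varepsilon)$. For (a), suppose first that $u\le\sqrt p$. Then $p+u\le2\sqrt p$, and \eqref{eq:g} gives
\[
u^2L=p^2y^2L\le2p^2(1+y)g(y)L=2(p+u)L\cdot p\,g(y)\le4\sqrt p\,L\,I_p(p+u)\le4\varepsilon I_p(p+u).
\]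
If $u\ge\sqrt p$, then $\log(u/p)\ge L/2$, and \eqref{eq:lin} with $L\ge4$ gives $I_p(p+u)\ge u(L/2-1)\ge uL/4$. Hence $u^2L\le4u\,I_p(p+u)\le4\varepsilon I_p(p+u)$.
\end{proof}

\begin{lemma}\label{lem:norm}
Let $L\ge4$ and $\sqrt p\,L\le\varepsilon\le1$. Let $G=p+u$ be a weighting with $u\ge0$ and $I_p(G)\le An^rp^\Delta L$, and put $B=(4\,r!\,A)^{1/\Delta}$. Then
\[
\|u\|\le Bp,\qquad\|u\mathbf 1_{u<\varepsilon}\|\le B\varepsilon^{1/\Delta}p .
\]
\end{lemma}

\begin{proof}
Let $w=u\mathbf 1_{u<\varepsilon}$. Since $\Delta\ge2$ and $0\le w\le1$, we have $w^\Delta\le w^2$, and Lemma~\ref{lem:entropy}(a) gives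
\[
\|w\|^\Delta\le r!\,n^{-r}\sum_ew(e)^2\le r!\,n^{-r}\,\frac{4\varepsilon}{L}\,I_p(G)\le4\,r!\,A\,\varepsilon\,p^\Delta .
\]
The same computation with $\varepsilon=1$, where $u<1$ holds automatically, gives the first bound.
\end{proof}

The inequality $w^\Delta\le w^2$ is where $\Delta\ge2$ enters. For $\Delta=1$ one would need $uL\le O(1)\cdot I_p(p+u)$, which fails at $u=p$: there $uL=pL$, while $I_p(2p)\le2p\log2$ by \eqref{eq:ent}.

\begin{lemma}\label{lem:lower}
There is $c_0=c_0(H,\delta)>0$ such that $\phi\ge c_0\,n^rp^\Delta L$ for all $n$ and all $p$ with $L\ge4$ and $\sqrt p\,L\le1$.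
\end{lemma}

\begin{proof}
Choose $c_0>0$ with $(1+(4\,r!\,c_0)^{1/\Delta})^m<1+\delta$. If $G=p+u$ with $u\ge0$ has cost at most $c_0n^rp^\Delta L$, then Lemmas~\ref{lem:holder} and~\ref{lem:norm} give $t(G)\le p^m(1+(4\,r!\,c_0)^{1/\Delta})^m<(1+\delta)p^m$. So no minimizer has cost at most $c_0n^rp^\Delta L$.
\end{proof}

\section{Planting at a random position}\label{sec:plant}

We need planted structures twice: on top of the constant weighting, to bound $\psi$ from above, and on top of an unknown planted set $P$, to repair a small deficit in density. In the second use there is a difficulty. The maps that profit from the new structure may already have large weight in $G_P$; a hub placed where $P$ already contains a hub gains nothing. We therefore place the structure at a random position, where it meets only a small share of the existing density.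

\begin{lemma}\label{lem:random}
Let $n\ge h$, let $P$ and $T$ be sets of $r$-sets in $[n]$, and let $\Phi$ be a set of injective maps $V(H)\to[n]$, each of which sends at least $k$ edges of $H$ to members of $T$. There is a set $P'\supseteq P$ with $|P'|\le|P|+|T|$ and
\[
t(G_{P'})\ge\Bigl(1-\frac{|\Phi|}{(n)_h}\Bigr)t(G_P)+\frac{|\Phi|}{n^h}\,p^{m-k}.
\]
\end{lemma}

\begin{proof}
For a permutation $\pi$ of $[n]$ let $\pi\Phi=\{\pi\circ\tau:\tau\in\Phi\}$. If $\pi$ is uniformly random and $\tau$ is a fixed injective map, then $\pi^{-1}\circ\tau$ is uniform among the $(n)_h$ injective maps, so $\tau\in\pi\Phi$ with probability $|\Phi|/(n)_h$. Hence the expectation of $\sum_{\tau\in\pi\Phi}\operatorname{wt}_{G_P}(\tau)$ is at most $\frac{|\Phi|}{(n)_h}n^ht(G_P)$, and we fix $\pi$ for which the sum does not exceed this bound. Let $P'=P\cup\pi(T)$. Since $G_{P'}\ge G_P$, the maps outside $\pi\Phi$ have total $G_{P'}$-weight at least $(1-\frac{|\Phi|}{(n)_h})n^ht(G_P)$. A map in $\pi\Phi$ is injective and sends at least $k$ edges into $\pi(T)$, so its $G_{P'}$-weight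 is at least $p^{m-k}$. Adding the two contributions and dividing by $n^h$ gives the bound.
\end{proof}

\begin{lemma}[hub]\label{lem:hub}
Let $n\ge2h^2$ and $\kappa>0$ with $\kappa p^\Delta\le1$. For every set $P$ of $r$-sets there is $P'\supseteq P$ with
\[
t(G_{P'})\ge\Bigl(1-\kappa p^\Delta-\frac1n\Bigr)t(G_P)+\frac\kappa2\,p^m,\qquad|P'|\le|P|+\Bigl(\kappa+\frac1{np^\Delta}\Bigr)n^rp^\Delta .
\]
\end{lemma}

\begin{proof}
Let $v_0$ be a vertex of degree $\Delta$ and $s=\lceil\kappa np^\Delta\rceil$; then $s\le n$ and $\kappa p^\Delta\le s/n\le\kappa p^\Delta+1/n$. Let $T$ be the set of $r$-sets that meet $[s]$, and let $\Phi$ be the set of injective $\tau$ with $\tau(v_0)\in[s]$. Each $\tau\in\Phi$ sends the $\Delta$ edges at $v_0$ into $T$. We have $|T|\le sn^{r-1}\le(\kappa np^\Delta+1)n^{r-1}$ and $|\Phi|=\frac sn(n)_h$, and \eqref{eq:inj} gives $|\Phi|\ge\frac12\kappa p^\Delta n^h$. Apply Lemma~\ref{lem:random} with $k=\Delta$.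
\end{proof}

The term $1/(np^\Delta)$ is the price of rounding the size of the hub up to an integer, and it is the origin of the same term in Theorem~\ref{thm:main}. Templates replace the single set of size about $np^\Delta$ by several sets of sizes about $np^{\alpha_v}$, which are large as soon as $np^{\alpha^*}\to\infty$. The first condition in Definition~\ref{def:template} makes the number of planted $r$-sets $O(n^rp^\Delta)$. The second one balances the gain: counting incidences between vertices and edges of $F$,
\[
\Delta\sum_v\alpha_v=\sum_v\deg_F(v)\,\alpha_v=\sum_{f\in F}\sum_{v\in f}\alpha_v=\Delta|F|,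
\]
so $\sum_v\alpha_v=|F|$. A random map respects the sets with probability of order $p^{|F|}$, and then it gains the factor $p^{-|F|}$. Note also that $\Delta=\sum_{v\in f}\alpha_v\le r\alpha^*$ for any $f\in F$.

\begin{lemma}[template]\label{lem:template}
Let $(F,\alpha)$ be a template, let $p\to0$ and $np^{\alpha^*}\to\infty$, and fix $\kappa>0$. There is a sequence $\gamma_n\to0$ such that for all large $n$ and every set $P$ of $r$-sets in $[n]$ there is $P'\supseteq P$ with
\[
t(G_{P'})\ge(1-\gamma_n)\,t(G_P)+2^{-h}\kappa^{|F|/\Delta}p^m,\qquad|P'|\le|P|+2^r|F|\,\kappa\,n^rp^\Delta .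
\]
\end{lemma}

\begin{proof}
Let $q=\kappa^{1/\Delta}p$, so $q\to0$, and for $n$ with $q<1$ let $s_v=\lceil q^{\alpha_v}n\rceil\le n$. Since $q^{\alpha_v}n\ge q^{\alpha^*}n=\kappa^{\alpha^*/\Delta}np^{\alpha^*}\to\infty$, for large $n$ we have $2h\le s_v\le2q^{\alpha_v}n$ for all $v$. Let $T$ be the set of all $r$-sets of the form $\{x_v:v\in f\}$ with $f\in F$ and $x_v\in[s_v]$. Then
\[
|T|\le\sum_{f\in F}\prod_{v\in f}s_v\le|F|\,2^rn^rq^\Delta=2^r|F|\,\kappa\,n^rp^\Delta .
\]
Let $\Phi$ be the set of injective $\tau$ with $\tau(v)\in[s_v]$ for all $v$; each such $\tau$ sends every edge of $F$ into $T$. Choosing the images one vertex at a time leaves at least $s_v-h\ge s_v/2$ choices for $\tau(v)$, so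
\[
2^{-h}n^hq^{|F|}\le\prod_v\frac{s_v}2\le|\Phi|\le\prod_vs_v\le2^hn^hq^{|F|}.
\]
For $n\ge2h^2$, \eqref{eq:inj} gives $|\Phi|/(n)_h\le\gamma_n:=2^{h+1}q^{|F|}$, which tends to $0$ since $F\ne\emptyset$. Also $n^{-h}|\Phi|\,p^{m-|F|}\ge2^{-h}\kappa^{|F|/\Delta}p^m$. Apply Lemma~\ref{lem:random} with $k=|F|$.
\end{proof}

\section{Truncation and rounding}\label{sec:round}

This section turns a minimizer for $\phi$ into a planted weighting that is almost as cheap and almost feasible. First we delete the small increments.

\begin{lemma}[truncation]\label{lem:trunc}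
Under the hypotheses of Lemma~\ref{lem:norm} let $z=u\mathbf 1_{u\ge\varepsilon}$. Then
\[
t(p+z)\ge t(p+u)-mB(1+B)^{m-1}\varepsilon^{1/\Delta}p^m .
\]
\end{lemma}

\begin{proof}
Let $w=u-z$, $G=p+u$ and $G'=p+z$, so $0\le G'\le G$ and $G-G'=w$. List the edges of $H$ as $f_1,\dots,f_m$. Changing one factor at a time,
\[
\operatorname{wt}_G(\tau)-\operatorname{wt}_{G'}(\tau)=\sum_{i=1}^m\ \prod_{j<i}G'(\tau(f_j))\cdot w(\tau(f_i))\cdot\prod_{j>i}G(\tau(f_j)).
\]
By Lemma~\ref{lem:holder} the $i$th term has expectation at most $\|w\|\,\|G\|^{m-1}$, and Lemma~\ref{lem:norm} gives $\|w\|\le B\varepsilon^{1/\Delta}p$ and $\|G\|\le p+\|u\|\le(1+B)p$.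
\end{proof}

Next we round. On injective maps $\operatorname{wt}_G(\tau)$ is multilinear in the weights, so independent rounding preserves its expectation. A non-injective map may send several edges of $H$ to the same $r$-set; then a power of a weight appears, and convexity works in our favor.

\begin{lemma}[rounding]\label{lem:round}
Let $0\le z\le1-p$ be a function on $r$-sets, let $\xi(e)$ be independent Bernoulli variables with means $z(e)/(1-p)$, and let $X=p+(1-p)\xi$, a random planted weighting. Then $\mathbb E\,t(X)\ge t(p+z)$.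
\end{lemma}

\begin{proof}
We have $\mathbb EX(e)=p+z(e)$. Fix $\tau$. If some edge of $H$ is not sent to an $r$-set, both weights of $\tau$ vanish. Otherwise let $k_e$ be the number of edges of $H$ sent to $e$. By independence and Jensen's inequality,
\[
\mathbb E\operatorname{wt}_X(\tau)=\prod_e\mathbb E\bigl[X(e)^{k_e}\bigr]\ge\prod_e(p+z(e))^{k_e}=\operatorname{wt}_{p+z}(\tau).
\]
Average over $\tau$.
\end{proof}

Good expectations for the density and for the cost are not yet enough. We need one outcome that is good for both, and $\mathbb E\,t(X)$ might be carried by rare outcomes with many planted $r$-sets. The number of planted $r$-sets is a sum of independent indicators, so such outcomes are exponentially rare, and Lemma~\ref{lem:holder} shows that the density grows only polynomially with that number.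

\begin{proposition}\label{prop:round}
For every $A>0$ there are constants $C_1,C_2>0$, depending only on $H$ and $A$, with the following property. Let $c_0$ be as in Lemma~\ref{lem:lower}, and suppose that
\[
L\ge4,\qquad\sqrt p\,L\le\varepsilon\le1,\qquad\rho:=\frac{\log(1/\varepsilon)+1}{L}\le\frac12,\qquad0<\eta\le1,
\]
that $c_0n^rp^\Delta\ge1$, and that $\phi\le An^rp^\Delta L$. Then there is a set $P$ of $r$-sets with
\[
|P|L\le\frac{1+\eta}{(1-p)(1-\rho)}\,\phi,\qquad t(G_P)\ge\Bigl(1+\delta-C_1\varepsilon^{1/\Delta}-C_2e^{-c_0\eta^2n^rp^\Delta/8}\Bigr)p^m .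
\]
\end{proposition}

\begin{proof}
Let $G=p+u$ be a minimizer for $\phi$, let $B=(4\,r!\,A)^{1/\Delta}$ and $C_1=mB(1+B)^{m-1}$, let $z=u\mathbf 1_{u\ge\varepsilon}$, and let $\xi,X$ be as in Lemma~\ref{lem:round}. Lemmas~\ref{lem:trunc} and~\ref{lem:round} give
\begin{equation}\label{eq:mean}
\mathbb E\,t(X)\ge(1+\delta-C_1\varepsilon^{1/\Delta})p^m .
\end{equation}

\emph{The expected cost.} Let $N=\sum_e\xi(e)$ be the number of planted $r$-sets. By Lemma~\ref{lem:entropy}(b),
\[
\phi\ge\sum_{e:\,u(e)\ge\varepsilon}I_p(p+u(e))\ge(1-\rho)L\sum_ez(e),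
\]
and therefore
\[
\mathbb EN=\sum_e\frac{z(e)}{1-p}\le M:=\frac{\phi}{(1-p)(1-\rho)L}.
\]
By Lemma~\ref{lem:lower}, $M\ge\phi/L\ge c_0n^rp^\Delta\ge1$. Since $p\le e^{-4}\le\frac12$ and $\rho\le\frac12$, also $M\le4An^rp^\Delta$.

\emph{The tail of $N$.} For $\vartheta\ge0$, independence and $1+y\le e^y$ give
\begin{equation}\label{eq:mgf}
\mathbb Ee^{\vartheta N}=\prod_e\bigl(1+(e^\vartheta-1)\mathbb E\xi(e)\bigr)\le\exp\bigl((e^\vartheta-1)M\bigr).
\end{equation}
Let $\mathcal B$ be the event $N>(1+\eta)M$. Markov's inequality and \eqref{eq:mgf} with $\vartheta=\log(1+\eta)$ give the Chernoff bound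
\[
\mathbb P(\mathcal B)\le\exp\bigl(\eta M-(1+\eta)\log(1+\eta)M\bigr)=e^{-g(\eta)M}\le e^{-\eta^2M/4},
\]
where the last step is \eqref{eq:g} with $\eta\le1$. With $\vartheta=1/M\le1$ we have $e^\vartheta-1\le2\vartheta$, so $Y=N/M$ satisfies $\mathbb Ee^Y\le e^2$.

\emph{The density on the bad event.} We have $\|(1-p)\xi\|^\Delta\le r!\,N/n^r\le4\,r!\,Ap^\Delta Y$, because $n^{-r}\le4Ap^\Delta/M$. Lemma~\ref{lem:holder} gives $t(X)\le p^m(1+BY^{1/\Delta})^m$. The constant $K_0=\sup_{y\ge0}(1+By^{1/\Delta})^{2m}e^{-y}$ is finite and depends only on $H$ and $A$, and $\mathbb E[t(X)^2]\le K_0p^{2m}\mathbb Ee^Y\le e^2K_0p^{2m}$. Put $C_2=e\sqrt{K_0}$. By the Cauchy--Schwarz inequality,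
\[
\mathbb E[t(X)\mathbf 1_{\mathcal B}]\le C_2p^m\,\mathbb P(\mathcal B)^{1/2}\le C_2\,e^{-c_0\eta^2n^rp^\Delta/8}\,p^m .
\]

\emph{The choice of $P$.} Subtracting this from \eqref{eq:mean}, we see that $\mathbb E[t(X)\mathbf 1_{\mathcal B^c}]$ is at least the lower bound claimed for $t(G_P)$. Since $\mathbb P(\mathcal B)<1$, the event $\mathcal B^c$ contains an outcome; take one, $X=G_P$, with the largest density. Then $t(G_P)\ge\mathbb E[t(X)\mathbf 1_{\mathcal B^c}]$ and $|P|\le(1+\eta)M$.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:template}}\label{sec:proofs}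

The threshold $\varepsilon$ is subject to two opposite demands: truncation loses $\varepsilon^{1/\Delta}$ in density, and rounding loses $\log(1/\varepsilon)/L$ in cost. Both losses can be made small because $L\to\infty$, and this is where $p\to0$ is used. The choice $\varepsilon=L^{-\Delta}$ makes them $1/L$ and $\Delta\log L/L$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p\le p_0$ and $np^\Delta\ge1$. Then $n\ge p_0^{-\Delta}$ and $L\ge\log(1/p_0)$, so by taking $p_0$ small we may assume that $n$ and $L$ exceed any constants that depend only on $H$ and $\delta$. Since $n\ge1/p$, we also have $L\le\log n$.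

\emph{Budget.} Apply Lemma~\ref{lem:hub} with $P=\emptyset$ and $\kappa=2(1+\delta)$; for small $p_0$ we have $n\ge2h^2$ and $\kappa p^\Delta+1/n\le1$. The term $\frac\kappa2p^m$ alone makes $G_{P'}$ feasible. With Lemma~\ref{lem:lower},
\begin{equation}\label{eq:budget}
c_0n^rp^\Delta L\le\phi\le\psi\le An^rp^\Delta L,\qquad A=2\delta+3 .
\end{equation}

\emph{Truncation and rounding.} Let $C_1,C_2$ belong to this $A$, and take $\varepsilon=L^{-\Delta}$ and $\eta=1/L$, so $\rho=(\Delta\log L+1)/L$. The conditions $L\ge4$, $e^{-L/2}L\le L^{-\Delta}$ and $\rho\le\frac12$ hold for large $L$. Since $r\ge2$, we have $n^rp^\Delta\ge n^{r-1}\ge n$; hence $c_0n^rp^\Delta\ge1$ and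
\[
C_2e^{-c_0\eta^2n^rp^\Delta/8}\le C_2e^{-c_0n/(8\log^2n)}\le\frac1{\log n}\le\frac1L
\]
for large $n$. Proposition~\ref{prop:round} gives $P$ with
\[
|P|L\le\frac{1+1/L}{(1-p)(1-\rho)}\,\phi,\qquad t(G_P)\ge(1+\delta-\lambda)p^m,\qquad\lambda:=\frac{C_1+1}{L}.
\]

\emph{Repair.} Apply Lemma~\ref{lem:hub} to $P$ with $\kappa=8\lambda$. For small $p_0$ we have $\lambda\le\frac18$, so $\kappa p^\Delta+1/n\le1$; also $(1+\delta)p^\Delta\le\frac14$ and $(1+\delta)/n\le1/\log n\le1/L\le\lambda$. Therefore
\begin{align*}
t(G_{P'})\,p^{-m}&\ge\Bigl(1-8\lambda p^\Delta-\frac1n\Bigr)(1+\delta-\lambda)+4\lambda\\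
&\ge1+\delta-\lambda-8\lambda(1+\delta)p^\Delta-\frac{1+\delta}n+4\lambda\ \ge\ 1+\delta-\lambda-2\lambda-\lambda+4\lambda=1+\delta .
\end{align*}
So $G_{P'}$ is feasible, and by \eqref{eq:budget}
\[
\frac\psi\phi\le\frac{|P'|L}{\phi}\le\frac{1+1/L}{(1-p)(1-\rho)}+\frac1{c_0}\Bigl(8\lambda+\frac1{np^\Delta}\Bigr).
\]
Since $1/(1-y)\le1+2y$ for $0\le y\le\frac12$ and $p=e^{-L}\le1/L$, the first term is at most $(1+\frac1L)(1+\frac2L)(1+2\rho)$. Each of $1/L$, $\rho$ and $\lambda$ is at most a constant times $\log L/L$, which is itself at most $1$. This gives the bound with a constant $C'$ that depends only on $H$ and $\delta$.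
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:template}]
\emph{Budget.} Let $\kappa_0$ satisfy $2^{-h}\kappa_0^{|F|/\Delta}=1+\delta$. Lemma~\ref{lem:template} with $P=\emptyset$ and $\kappa=\kappa_0$ produces a feasible planted weighting for large $n$, so \eqref{eq:budget} holds with $A=2^r|F|\kappa_0$. This proves $\phi\asymp n^rp^\Delta L$.

\emph{Truncation and rounding.} Let $C_1,C_2$ belong to this $A$. Fix $\varepsilon,\eta\in(0,1]$ and put $\lambda=C_1\varepsilon^{1/\Delta}$. Since $p\to0$, we have $\sqrt p\,L\to0$ and $\rho\to0$. Since $\Delta\le r\alpha^*$, we have $n^rp^\Delta\ge(np^{\alpha^*})^r\to\infty$. So for large $n$ Proposition~\ref{prop:round} applies, its exponential term is at most $\lambda$, and it gives $P$ with $|P|L\le(1+\eta+o(1))\phi$ and $t(G_P)\ge(1+\delta-2\lambda)p^m$.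

\emph{Repair.} Define $\kappa(\varepsilon)$ by $2^{-h}\kappa(\varepsilon)^{|F|/\Delta}=3\lambda$ and apply Lemma~\ref{lem:template} with this $\kappa$. For large $n$,
\[
t(G_{P'})\,p^{-m}\ge(1-\gamma_n)(1+\delta-2\lambda)+3\lambda\ge1+\delta+\lambda-\gamma_n(1+\delta)\ge1+\delta .
\]
Hence $\limsup\psi/\phi\le1+\eta+2^r|F|\kappa(\varepsilon)/c_0$. Now let $\eta\to0$ and $\varepsilon\to0$, so that $\kappa(\varepsilon)\to0$.
\end{proof}

\section{Where planting is not optimal}\label{sec:sharp}

We prove Theorem~\ref{thm:sharp}. Each part needs a lower bound for all planted weightings and one fractional weighting that beats it.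

\subsection{Maximum degree one}

Here the density depends only on the average weight, and spreading the increase evenly avoids the factor $L$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
The edges of $H$ are disjoint, so their images under a random $\tau$ are independent, and $t(G)=D^m$ with $D=r!\,n^{-r}\sum_eG(e)$. With $\sigma=(1+\delta)^{1/m}-1>0$, feasibility means $D\ge(1+\sigma)p$.

The constant weight $x=(1+\sigma)p\,n^r/(n)_r$ has $D=(1+\sigma)p$, and $p\le x\le(1+2\sigma)p\le1$ for large $n$. By \eqref{eq:ent},
\[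
\phi\le\binom nr\,x\log\frac xp\le\frac{n^r}{r!}\,(1+2\sigma)\log(1+2\sigma)\,p .
\]
A planted weighting $G_P$ has $D\le p+r!\,|P|/n^r$, so feasibility forces $|P|\ge\sigma pn^r/r!$, and $\psi\ge\frac{n^r}{r!}\sigma pL$. Thus $\psi/\phi\ge\sigma L/((1+2\sigma)\log(1+2\sigma))\to\infty$.
\end{proof}

\subsection{Density bounded away from zero}

A planted weighting can be improved by a small perturbation. The slope of $I_p$ at $1$ is infinite, so lowering a weight from $1$ to $1-\eta$ saves about $\eta\log(1/\eta)$. The slope at $p$ is zero, so raising a weight from $p$ to $p+K\eta$ costs only $O(\eta^2/p)$, by the $\chi^2$ bound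
\begin{equation}\label{eq:chi}
I_p(x)\le\frac{x^2}{p}+\frac{(1-x)^2}{1-p}-1=\frac{(x-p)^2}{p(1-p)},
\end{equation}
which follows from $\log y\le y-1$ applied to both terms of $I_p(x)$. When $p\ge p_*$, a positive fraction of all $r$-sets must be planted and $1/p$ is bounded, so the saving wins. The compensation needs a positive fraction of $r$-sets that are not planted; if there is no such fraction, a constant weighting is already cheaper.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
Put $R=\binom nr$ and $\bar p=(1-\theta)^{1/m}<1$; then $p_*\le p\le\bar p$. By \eqref{eq:inj} the all-ones weighting has density at least $1-h^2/n\ge1-\theta$ for large $n$, so $\psi<\infty$. Let $G_P$ be optimal for $\psi$ and write $|P|=bR$, so $\psi=bRL$. A random $\tau$ sends a given edge of $H$ into $P$ with probability $r!\,|P|/n^r\le b$, and if it sends no edge into $P$ its weight is at most $p^m$. So $(1+\delta)p^m\le t(G_P)\le p^m+mb$, and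
\[
b\ge b_0:=\delta p_*^m/m .
\]
Define $\beta\in(0,1)$ by $1-\beta=(1-\theta/2)^{1/(2m)}$.

\emph{Case 1: $b\ge1-\beta$.} Let $q=\bigl((1+\delta)p^mn^h/(n)_h\bigr)^{1/m}$. Then $q\ge p$, and $q^m\le(1-\theta)n^h/(n)_h\le1-\theta/2$ for large $n$. The injective maps alone give the constant weighting $q$ density $q^m(n)_h/n^h=(1+\delta)p^m$, so it is feasible. By \eqref{eq:ent}, $I_p(q)\le q\log(q/p)\le qL$. Hence
\[
\frac\psi\phi\ge\frac{(1-\beta)RL}{qRL}\ge\frac{(1-\theta/2)^{1/(2m)}}{(1-\theta/2)^{1/m}}=(1-\theta/2)^{-1/(2m)}>1 .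
\]

\emph{Case 2: $b_0\le b\le1-\beta$.} Let $K=4m/(\beta p_*^m)\ge4m$, and let $\eta$ be a constant with $0<\eta\le\min\{\frac1{4m},\frac{1-\bar p}{2K}\}$, to be made smaller below. Let $G'$ have weight $1-\eta$ on $P$ and weight $p+K\eta\le1$ elsewhere.

We show that $G'$ is feasible. Consider a map $\tau$ that sends all edges of $H$ to $r$-sets, exactly $j$ of them into $P$; the other maps have weight $0$ before and after. The weight of $\tau$ changes from $p^{m-j}$ to $(1-\eta)^j(p+K\eta)^{m-j}$. If $j=m$, it drops by at most $m\eta$. If $j<m$, the new weight is at least $p^{m-j}(1-m\eta)(1+K\eta)$, and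
\[
(1-m\eta)(1+K\eta)=1+K\eta-m\eta-m\eta\cdot K\eta\ge1+K\eta-\frac{K\eta}4-\frac{K\eta}4=1+\frac{K\eta}2
\]
because $m\le K/4$ and $m\eta\le\frac14$; so the weight rises by at least $p_*^mK\eta/2$. Fix an edge $f_0$ of $H$. The fraction of maps that are injective and send $f_0$ to an $r$-set outside $P$ is at least $(1-b)\,r!\,R/n^r-h^2/n$, which is at least $\beta/2$ for large $n$, and these maps have $j<m$. Therefore
\[
t(G')-t(G_P)\ge-m\eta+\frac\beta2\cdot\frac{p_*^mK\eta}{2}=0 .
\]

Now we compare costs. Put $C_3=\log\frac1{1-\bar p}$ and $C_4=\frac1{p_*(1-\bar p)}$. From the definition, $I_p(1-\eta)\le(1-\eta)L+\eta\log\eta+\eta\log\frac1{1-p}$, so each member of $P$ saves at least $\eta(\log\frac1\eta-C_3)$. By \eqref{eq:chi} each other $r$-set costs at most $C_4K^2\eta^2$. Take $\eta$ so small that $\log\frac1\eta\ge C_3$ and $b_0(\log\frac1\eta-C_3)-C_4K^2\eta\ge b_0$; this choice does not depend on $n$. Then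
\[
\phi\le\psi-R\eta\Bigl(b_0\bigl(\log\tfrac1\eta-C_3\bigr)-C_4K^2\eta\Bigr)\le\psi-R\eta b_0\le\psi\Bigl(1-\frac{\eta b_0}{\log(1/p_*)}\Bigr),
\]
where the last step uses $\psi\le RL\le R\log(1/p_*)$.

In both cases $\psi/\phi$ is at least a constant that exceeds $1$ and does not depend on $n$.
\end{proof}

\subsection{Below the hub threshold}

The fractional weighting is the one-vertex hub of Section~\ref{sec:example}. The work is in the lower bound for $\psi$: we must show that no planted $r$-graph does better than one whose edges all contain a single vertex. The density is governed by the sum of the $\Delta$th powers of the degrees of the planted $r$-graph, and we show that this sum is at most about the $\Delta$th power of its number of edges.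

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(c)]
Here $m=\Delta$. Given $\tau(v_0)=v$, the images of the $\Delta$ edges are independent, so
\[
t(G)=\frac1n\sum_vD_v^\Delta,\qquad D_v=\frac{(r-1)!}{n^{r-1}}\sum_{e\ni v}G(e).
\]
Put $x=(\delta n)^{1/\Delta}p$ and $N_0=n^{r-1}x/(r-1)!$. Since $c>1/\Delta$, we have $x\to0$. Since $c<1+1/\Delta$, we have $nx\to\infty$, that is, $n^{r-2}=o(N_0)$.

\emph{Upper bound for $\phi$.} Let $\gamma=(n-1)_{r-1}/n^{r-1}=1-O(1/n)$ and $\delta'=(1+\delta)\gamma^{-\Delta}-1+\frac1n=\delta+O(1/n)$. Give weight $x'=(\delta'n)^{1/\Delta}p$ to the $r$-sets that contain the vertex $1$ and weight $p$ to the others; for large $n$ we have $p\le x'\le1$. Then $D_1=\gamma x'$ and $D_v\ge\gamma p$ for $v\ne1$, so $t\ge\gamma^\Delta p^\Delta(\delta'+1-\frac1n)=(1+\delta)p^\Delta$. By \eqref{eq:ent},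
\begin{equation}\label{eq:cupper}
\phi\le\binom{n-1}{r-1}x'\log\frac{x'}p=\binom{n-1}{r-1}x'\cdot\frac{\log(\delta'n)}{\Delta}=(1+o(1))\,N_0\,\frac{\log n}{\Delta}.
\end{equation}

\emph{Lower bound for $\psi$.} The all-ones weighting is feasible for large $n$. Let $G_P$ be optimal, let $N=|P|$, and let $d_v$ be the number of members of $P$ that contain $v$, so $\sum_vd_v=rN$. We claim that $N\ge(1-o(1))N_0$, and we need to consider only those $n$ for which $N\le N_0$. With $y_v=(r-1)!\,d_v/n^{r-1}=x\,d_v/N_0$ we have $D_v\le p+y_v$.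

Fix $\theta\in(0,1]$. We first separate the two main terms of $(p+y)^\Delta$. With $K=2^\Delta/\theta\ge1$ and $C_\theta=2^\Delta K^\Delta$,
\begin{equation}\label{eq:binom}
(p+y)^\Delta\le p^\Delta+C_\theta\,p^{\Delta-1}y+(1+\theta)y^\Delta\qquad(y\ge0).
\end{equation}
Indeed, the coefficients of the mixed terms $p^iy^{\Delta-i}$, $1\le i\le\Delta-1$, sum to at most $2^\Delta$; if $y\le Kp$ each such term is at most $K^{\Delta-i-1}p^{\Delta-1}y$, and if $y>Kp$ it is at most $y^\Delta/K$. The linear term is negligible on average: since $N\le N_0$ and $\Delta\ge2$,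
\[
p^{\Delta-1}\cdot\frac1n\sum_vy_v=p^{\Delta-1}\frac xn\cdot\frac{rN}{N_0}\le r\delta^{1/\Delta}n^{1/\Delta-1}p^\Delta=o(p^\Delta).
\]
Averaging \eqref{eq:binom} over $v$ and using feasibility, we get $(1+\theta)\frac1n\sum_vy_v^\Delta\ge(\delta-o(1))p^\Delta$. Since $y_v^\Delta=\delta np^\Delta(d_v/N_0)^\Delta$, this says
\begin{equation}\label{eq:deglower}
\sum_vd_v^\Delta\ge\frac{1-o(1)}{1+\theta}\,N_0^\Delta .
\end{equation}

For the opposite bound, fix $\zeta\in(0,1)$ and let $W=\{v:d_v\ge\zeta N_0\}$. Then $|W|\zeta N_0\le rN\le rN_0$, so $|W|\le r/\zeta$. Recall Bonferroni's inequality $|\bigcup_iE_i|\ge\sum_i|E_i|-\sum_{i<j}|E_i\cap E_j|$. Apply it to the sets of members of $P$ that contain $v$, for $v\in W$. Two vertices lie together in at most $n^{r-2}$ $r$-sets, so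
\[
\sum_{v\in W}d_v\le N+|W|^2n^{r-2}=N+o(N_0);
\]
this is the only use of $c<1+1/\Delta$. The vertices in $W$ contribute at most $(\sum_{v\in W}d_v)^\Delta$ to $\sum_vd_v^\Delta$, and the others at most $(\zeta N_0)^{\Delta-1}\sum_vd_v\le r\zeta^{\Delta-1}N_0^\Delta$. Comparing with \eqref{eq:deglower},
\[
\Bigl(\frac N{N_0}+o(1)\Bigr)^\Delta\ge\frac1{1+\theta}-r\zeta^{\Delta-1}-o(1).
\]
Letting $n\to\infty$ and then $\theta,\zeta\to0$, where $\Delta\ge2$ makes $\zeta^{\Delta-1}\to0$, proves the claim. Hence $\psi=NL\ge(1-o(1))N_0\,c\log n$, and \eqref{eq:cupper} gives $\liminf\psi/\phi\ge c\Delta>1$.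
\end{proof}

\begin{thebibliography}{1}

\bibitem{LZ}
Yang P. Liu and Yufei Zhao, \emph{On the upper tail problem for random hypergraphs}, arXiv:1910.02916 (2019).

\end{thebibliography}
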